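# A functorial Pudlák–Tůma theorem for finite semilattices and embeddings

## 1. Theorem A and its vocabulary

**Theorem A.** There is a functor $\Gamma\colon\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}\to\mathbf{Metr}^{\mathrm{fin}}$, of the form $\Gamma(S)=(X_S,\delta_S,S)$, such that $\Pi\circ\Gamma$ is equal to the inclusion functor $\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}\to\mathbf{Sem}_{\vee,0}^{\mathrm{fin}}$ and every $\delta_S$ is a surjective V-distance. Moreover $\delta_S(x,y)=0$ implies $x=y$.

Let us unpack this. A $(\vee,0)$-semilattice is a join-semilattice with least element $0$; a $(\vee,0)$-homomorphism preserves $\vee$ and $0$; an *embedding* is an injective $(\vee,0)$-homomorphism. The category $\mathbf{Sem}_{\vee,0}^{\mathrm{fin}}$ has all finite $(\vee,0)$-semilattices as objects and all $(\vee,0)$-homomorphisms as morphisms; $\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}$ has the same objects but only the embeddings.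

**Definition (semilattice-metric space).** It is a triple $\mathbf X=(X,\delta_{\mathbf X},\tilde X)$, where $X$ is a set, $\tilde X$ is a $(\vee,0)$-semilattice, and $\delta_{\mathbf X}\colon X\times X\to\tilde X$ is a distance: for all $x,y,z\in X$,
$$\delta_{\mathbf X}(x,x)=0,\qquad \delta_{\mathbf X}(x,y)=\delta_{\mathbf X}(y,x),\qquad \delta_{\mathbf X}(x,z)\le\delta_{\mathbf X}(x,y)\vee\delta_{\mathbf X}(y,z).$$

**Definition (surjective, V-distance).** The distance is *surjective* if $\delta_{\mathbf X}[X\times X]=\tilde X$. It is a *V-distance* if, whenever $\delta_{\mathbf X}(x,y)\le\alpha\vee\beta$ with $\alpha,\beta\in\tilde X$, there is a finite sequence $x=z_0,z_1,\dots,z_n=y$ in $X$ such that $\delta_{\mathbf X}(z_i,z_{i+1})\le\alpha$ for every even $i<n$ and $\delta_{\mathbf X}(z_i,z_{i+1})\le\beta$ for every odd $i<n$.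

**Definition (morphism).** A morphism $\mathbf X\to\mathbf Y$ is a pair $(f,\tilde f)$, where $f\colon X\to Y$ is a map and $\tilde f\colon\tilde X\to\tilde Y$ is a $(\vee,0)$-homomorphism, with $\delta_{\mathbf Y}(f(x),f(y))=\tilde f(\delta_{\mathbf X}(x,y))$ for all $x,y\in X$. This gives the category $\mathbf{Metr}$. Its full subcategory on the objects with $X$ and $\tilde X$ finite is $\mathbf{Metr}^{\mathrm{fin}}$. The forgetful functor $\Pi$ sends $\mathbf X$ to $\tilde X$ and $(f,\tilde f)$ to $\tilde f$.

So Theorem A asks for the following. To every finite $S$ we assign a finite set $X_S$ with an $S$-valued surjective V-distance, and to every embedding $f\colon S\to T$ a map $f_*\colon X_S\to X_T$ with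
$$\delta_T(f_*x,f_*y)=f(\delta_S(x,y)),\qquad \mathrm{id}_*=\mathrm{id},\qquad (gf)_*=g_*f_* .$$
The question, whose source is Gillibert and Wehrung, "From objects to diagrams for ranges of functors", arXiv:1003.4850 (2010), is whether there is a functor $\Gamma\colon\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}\to\mathbf{Metr}^{\mathrm{fin}}$ with all distances surjective V-distances and $\Pi\circ\Gamma$ isomorphic to the inclusion functor. Theorem A answers yes, with "equal" in place of "isomorphic". Three complements go with it.

**Theorem B (infinite version).** There is a functor from the category of all $(\vee,0)$-semilattices with $(\vee,0)$-embeddings to $\mathbf{Metr}$, extending $\Gamma$ up to isomorphism and commuting with the forgetful functors. All its distances are separated surjective V-distances, and each $X_S$ is a directed union of finite V-spaces.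

**Theorem C (embeddings cannot be replaced by homomorphisms).** There is no functor $\Gamma\colon\mathbf{Sem}_{\vee,0}^{\mathrm{fin}}\to\mathbf{Metr}$ such that $\Pi\Gamma$ is isomorphic to the inclusion into all $(\vee,0)$-semilattices and all $\delta_{\Gamma(S)}$ are surjective. (Here $\Pi(\mathbf X)=\tilde X$; neither finiteness of the spaces nor the V-condition is assumed.)

**Theorem D (paths of length 2 do not suffice).** Let $A$ be the four-element Boolean semilattice with atoms $\alpha,\alpha'$. For every $\Gamma$ as in the question, the equivalences $\{\delta\le\alpha\}$ and $\{\delta\le\alpha'\}$ on $\Gamma(A)$ do not permute.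

*Separated* means $\delta(x,y)=0\Rightarrow x=y$. We prove C and D first, because they tell us what a construction must look like.

**Conventions.** For a $(\vee,0)$-semilattice $L$, an *$L$-space* is a set with a separated $L$-valued distance; a *V-$L$-space* is an $L$-space whose distance is a V-distance. A finite $(\vee,0)$-semilattice is a lattice with a top element $1$. We write $R\le S$ if $R$ is a $(\vee,0)$-subsemilattice of $S$, with the same $0$, and $R<S$ if moreover $R\ne S$. Embeddings need not preserve meets: in the power set of $\{1,2,3\}$ the sets $\emptyset,\{1,2\},\{2,3\},\{1,2,3\}$ form a copy of $A$, although $\{1,2\}\cap\{2,3\}\ne\emptyset$.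

## 2. V-distances as joins of equivalence relations

Let $\delta$ be an $L$-valued distance on $X$. For $\alpha\in L$ put $\{\delta\le\alpha\}=\{(x,y):\delta(x,y)\le\alpha\}$. The three axioms of a distance make this an equivalence relation. In the lattice $\mathrm{Eq}(X)$ of equivalence relations, meet is intersection, and the join of $E$ and $F$ consists of the pairs connected by a finite path each of whose steps is in $E$ or in $F$. Paths in the definition of V-distance may be *padded*: if a step $\le\alpha$ stands where a step $\le\beta$ is due, repeat a point, since $\delta(z,z)=0\le\beta$. So any path whose steps are each $\le\alpha$ or $\le\beta$ can be brought to the alternating form, and paths can be concatenated. Therefore $\delta$ is a V-distance if and only if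
$$\{\delta\le\alpha\vee\beta\}=\{\delta\le\alpha\}\vee\{\delta\le\beta\}\quad\text{in }\mathrm{Eq}(X)\qquad\text{for all }\alpha,\beta\in L. \tag{1}$$
(The inclusion $\supseteq$ always holds.)

If $L$ is finite and $\delta$ is a surjective V-distance, then $\alpha\mapsto\{\delta\le\alpha\}$ is a lattice embedding $L\to\mathrm{Eq}(X)$. Meets are clear and joins are (1). For injectivity: if $\alpha\not\le\beta$, pick $(x,y)$ with $\delta(x,y)=\alpha$; it lies in $\{\delta\le\alpha\}$ but not in $\{\delta\le\beta\}$. So Theorem A is a functorial extension of the following theorem, which is the only outside result we use.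

**Pudlák–Tůma Theorem** (P. Pudlák, J. Tůma, *Every finite lattice can be embedded in a finite partition lattice*, Algebra Universalis 10 (1980), 74–95). Every finite lattice is isomorphic to a sublattice of $\mathrm{Eq}(Y)$ for some finite set $Y$.

The theorem speaks of one lattice at a time. If we choose a set $Y$ for each $S$ separately, nothing provides maps between the sets for different $S$. All the work below is in the maps.

## 3. One element, chains, and the Boolean square by hand

*One element.* For $S=\{0\}$ take one point.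

*Chains.* Let $S$ be a finite chain. In a chain $\alpha\vee\beta$ is $\alpha$ or $\beta$, so every $S$-valued distance is a V-distance. Let $X_S$ consist of a point $*$ and points $x(s)$ for $s\in S\setminus\{0\}$, with $\delta(*,x(s))=s$ and $\delta(x(s),x(t))=s\vee t$ for $s\ne t$. This is a star with centre $*$; the triangle inequality is immediate, and $\delta$ is surjective. An embedding $f$ of chains acts by $*\mapsto *$, $x(s)\mapsto x(f(s))$.

*The star over $A$.* For $A=\{0,\alpha,\alpha',1\}$ the same formula gives four points $*,x(\alpha),x(\alpha'),x(1)$. It is not a V-space: $\delta(*,x(1))=1=\alpha\vee\alpha'$, but from $*$ the steps $\le\alpha$ lead only to $x(\alpha)$, the steps $\le\alpha'$ only to $x(\alpha')$, and from these two points the only step of length $\alpha$ or $\alpha'$ goes back to $*$.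

*The square over $A$.* Identify $A$ with the power set of a two-element set, and let $Q$ be the set $A$ with $\delta(x,y)$ the symmetric difference. The triangle inequality holds, and $\delta(0,s)=s$ gives surjectivity. It is a V-distance: the atoms of $A$ are join-prime, so the only nontrivial case is a distance $1\le\alpha\vee\alpha'$, and opposite corners of the square are joined by a path with one step $\alpha$ and one step $\alpha'$. As an example of a morphism, let $\mathbf 2=\{0,1\}$, $X_{\mathbf 2}=\{*,x(1)\}$. The embedding $\mathbf 2\to A$, $1\mapsto1$, together with $*\mapsto 0$, $x(1)\mapsto 1$, is a morphism from $(X_{\mathbf 2},\delta,\mathbf 2)$ to $(Q,\delta,A)$.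

The square is the natural candidate for $\Gamma(A)$. We now see that it is impossible.

## 4. Points forced by functoriality; proofs of Theorems C and D

Let $\Gamma$ be a functor as in Theorem C or as in Theorem D.

**Reduction.** The aim is to assume $\Pi\Gamma(S)=S$ and separated spaces. Let $\eta_S\colon\Pi\Gamma(S)\to S$ be the natural isomorphism. Replacing each distance $\delta$ by $\eta_S\circ\delta$, we may assume $\Pi\Gamma(S)=S$ and $\Pi\Gamma(f)=f$. (For Theorem D: $\alpha,\alpha'$ denote the two atoms of the semilattice of $\Gamma(A)$, and $\eta_A$ carries atoms to atoms.) Next, $\{\delta=0\}$ is an equivalence relation, and if $\delta(x,x')=\delta(y,y')=0$ then $\delta(x,y)\le\delta(x,x')\vee\delta(x',y')\vee\delta(y',y)=\delta(x',y')$, and conversely. So $\delta$ descends to a separated distance on the quotient. A morphism $(f,\tilde f)$ satisfies $\delta(fx,fy)=\tilde f(0)=0$ when $\delta(x,y)=0$, so it descends too, functorially. The set of values does not change, and the image of an alternating path is an alternating path. Finally $\{\delta\le\alpha\}$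 contains $\{\delta=0\}$, so it is the preimage of the corresponding relation on the quotient; composites correspond likewise, and two such relations permute if and only if their quotients do. So we assume all spaces separated and write $\Gamma(S)=(X_S,\delta_S,S)$, $\Gamma(f)=(f_*,f)$.

**Forced points.** By surjectivity $X_{\{0\}}$ is nonempty, and by separation it is a single point. Its image under $\{0\}\hookrightarrow S$ is a point $*\in X_S$, and $f_**=*$ for every morphism $f\colon S\to T$, since $f$ composed with $\{0\}\hookrightarrow S$ is $\{0\}\hookrightarrow T$. By surjectivity there are $a,b\in X_{\mathbf 2}$ with $\delta(a,b)=1$. Then $\delta(*,a)\vee\delta(*,b)=1$, so one of the two is $1$: there is $x\in X_{\mathbf 2}$ with $\delta(*,x)=1$. For $s\in S\setminus\{0\}$ let $x(s)\in X_S$ be the image of $x$ under the embedding $\mathbf 2\to S$, $1\mapsto s$, and put $x(0)=*$. Then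
$$\delta_S(*,x(s))=s,\qquad f_*(x(s))=x(f(s)), \tag{2}$$
the second for every morphism $f$ of the source category with $f(s)\ne0$, since $f$ composed with $1\mapsto s$ is $1\mapsto f(s)$. If all homomorphisms are allowed, it also holds when $f(s)=0$: for $s=0$ because $f_**=*$, and for $s\neq 0$ because the composite $\mathbf 2\to T$ is the zero map, which factors through $\{0\}$, so that $x$ goes to $*=x(0)$.

**Why the square fails.** Let $M_3=\{0,a,b,c,1\}$ have atoms $a,b,c$, any two with join $1$. Suppose the space over $A$ is $Q$. Each point of $Q$ has exactly one point at distance $1$, one at distance $\alpha$ and one at distance $\alpha'$. Hence $x(1)$ is opposite to $*$, and $x(\alpha)$ is the neighbor of $*$ along $\alpha$, so $\delta_A(x(\alpha),x(1))=\alpha'$. The embeddings $A\to M_3$ given by $(\alpha,\alpha')\mapsto(a,b)$ and $(\alpha,\alpha')\mapsto(a,c)$ send $x(\alpha)\mapsto x(a)$ and $x(1)\mapsto x(1)$ by (2). So $\delta_{M_3}(x(a),x(1))$ is both $b$ and $c$, which is absurd. With all homomorphisms at hand, the value $\alpha'$ is forced, and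 this is Theorem C.

**Proof of Theorem C.** Let $\pi,\pi'\colon A\to\mathbf 2$ be the homomorphisms with $\pi(\alpha)=1$, $\pi(\alpha')=0$ and $\pi'(\alpha)=0$, $\pi'(\alpha')=1$. Put $u=\delta_A(x(\alpha),x(1))$. By (2),
$$\pi(u)=\delta(x(1),x(1))=0,\qquad \pi'(u)=\delta(x(0),x(1))=\delta(*,x(1))=1 .$$
The first gives $u\in\{0,\alpha'\}$, the second $u\neq0$; so $u=\alpha'$. The two embeddings $A\to M_3$ above now give $\delta_{M_3}(x(a),x(1))=b$ and $\delta_{M_3}(x(a),x(1))=c$, a contradiction. $\square$

**Proof of Theorem D.** Recall that two equivalences permute if $E\circ F=F\circ E$, and then $E\vee F=E\circ F$. Suppose $\{\delta_A\le\alpha\}$ and $\{\delta_A\le\alpha'\}$ permute. Since $\delta_A(*,x(1))=1=\alpha\vee\alpha'$, the V-condition (1) and permutability give a single point $z\in X_A$ with $\delta_A(*,z)\le\alpha$ and $\delta_A(z,x(1))\le\alpha'$. As $\delta_A(*,z)\vee\alpha'\ge\delta_A(*,x(1))=1$, we cannot have $\delta_A(*,z)=0$; so $\delta_A(*,z)=\alpha$.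

Let $T$ be the face lattice of a square: bottom $0$, atoms $\alpha,\beta,\alpha',\beta'$ (the vertices in cyclic order), coatoms $\alpha\vee\beta$, $\beta\vee\alpha'$, $\alpha'\vee\beta'$, $\beta'\vee\alpha$ (the edges), and top $1=\alpha\vee\alpha'=\beta\vee\beta'$. Let $f,g\colon A\to T$ be the embeddings with $(\alpha,\alpha')\mapsto(\alpha,\alpha')$ and $(\alpha,\alpha')\mapsto(\beta,\beta')$ respectively. Both send $1$ to $1$, so $f_*x(1)=x(1)=g_*x(1)$, and $f_**=*=g_**$. Passing through $*$,
$$\delta_T(f_*z,g_*z)\le\delta_T(f_*z,*)\vee\delta_T(*,g_*z)=f(\alpha)\vee g(\alpha)=\alpha\vee\beta .$$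
Passing through $x(1)$, $\delta_T(f_*z,g_*z)\le f(\alpha')\vee g(\alpha')=\alpha'\vee\beta'$. These are opposite edges, with meet $0$. So $f_*z=g_*z$, and $\alpha=\delta_T(*,f_*z)=\delta_T(*,g_*z)=\beta$, a contradiction. $\square$

The mechanism deserves attention. The point $z$ is close to $*$ in one way and close to $x(1)$ in another. When two such points are placed side by side over the same pair $*,x(1)$, the two routes between them have values whose meet is too small.

## 5. Gluing along gates

A sensible plan is induction on $|T|$. Suppose $X_S$ is known for every $S<T$. Glue all these $X_S$ together, so that $X_R$ and $X_S$ share exactly $X_{R\cap S}$; call the result $M_T$. Then $M_T$ carries distances within each $X_S$, with values in $T$. Extend them to a distance on $M_T$, and then add points to make V hold. Adding points is needed: a V-space over $S$, read as a space over $T\ge S$, need not satisfy V, as two points at distance $1$ over $\mathbf 2\cong\{0,1\}<A$ show. The plan meets three obstacles.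

**Obstacle 1: gluing can collapse points.** Let $L=M_3$, and let $\{w,w',x\}$ have $\delta(w,w')=c$, $\delta(x,w)=a$, $\delta(x,w')=b$. This is a distance, since any two of $a,b,c$ have join $1$. Take a second copy $\{w,w',y\}$ and glue along $\{w,w'\}$. Any distance on the union has $\delta(x,y)\le a\vee a=a$ through $w$ and $\delta(x,y)\le b\vee b=b$ through $w'$, hence $\delta(x,y)\le a\wedge b=0$. Two different points have distance $0$, as in the proof of Theorem D. The trouble is that there is no best point of $\{w,w'\}$ through which to leave $x$. The remedy is to require one.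

**Definition (gate).** Let $Y$ be a subset of an $L$-space $X$ and $z\in X$. A *gate* of $z$ on $Y$ is a point $y\in Y$ such that
$$\delta(z,x)=\delta(z,y)\vee\delta(y,x)\qquad\text{for all }x\in Y. \tag{3}$$

In the star over a chain, $*$ is a gate of $x(s)$ on $\{*,x(t)\}$ for $t\neq s$, since $\delta(x(s),x(t))=s\vee t$. In the triangle above, $x$ has no gate on $\{w,w'\}$: the gate $w$ would need $b=a\vee c=1$, and $w'$ would need $a=b\vee c=1$. Gates need not be unique: if $z,y,y'$ are pairwise at distance $t\neq0$, both $y$ and $y'$ are gates of $z$ on $\{y,y'\}$. So we shall choose gates and carry the choice along as part of the data.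

**Obstacle 2: repairing V may destroy gates.** In $A$, repair a pair $p,q$ with $\delta(p,q)=1$ by a point $z$ with $\delta(p,z)=\alpha$, $\delta(z,q)=\alpha'$. Then $z$ has no gate on $\{p,q\}$: the gate $p$ would need $\alpha'=\alpha\vee1$, and $q$ would need $\alpha=\alpha'\vee1$. A path of length $3$ does better. Let $E=\{p,a,b,q\}$ with
$$\delta(p,a)=\alpha,\quad\delta(a,b)=\alpha',\quad\delta(b,q)=\alpha,\quad \delta(p,b)=\delta(a,q)=\delta(p,q)=1 .$$
The four triangles have sides $(\alpha,\alpha',1)$, $(\alpha,1,1)$, $(1,\alpha,1)$, $(\alpha',\alpha,1)$, so $\delta$ is a distance. V holds: atoms of $A$ are join-prime, and any two points at distance $1$ are joined along the path $p,a,b,q$. And $p$ is a gate of $a$ on $\{p,q\}$, as $\delta(a,q)=1=\alpha\vee1$; likewise $q$ is a gate of $b$. Lemma 1 provides such a space for every finite $L$ and every value of $\delta(p,q)$.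

**Obstacle 3: symmetry.** The automorphism $\sigma$ of $A$ that exchanges $\alpha$ and $\alpha'$ must act on $X_A$ and fix $*$ and $x(1)$. If we attach a path from $*$ to $x(1)$ with steps $\alpha,\alpha',\alpha$, then $X_A$ must also contain its image, with steps $\alpha',\alpha,\alpha'$. The remedy is to attach one copy for every isomorphism from a fixed model and every ordered pair of points, so that no choice is left.

## 6. Two points that gate a V-space

**Lemma 1.** Let $L$ be a finite lattice and $\gamma\in L\setminus\{0\}$. There are a finite V-$L$-space $E$, points $p,q\in E$ with $\delta(p,q)=\gamma$, and a map $G\colon E\to\{p,q\}$ with $G(p)=p$, $G(q)=q$ and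
$$\delta(a,m)=\delta(a,Ga)\vee\delta(Ga,m)\qquad(a\in E,\ m\in\{p,q\}).\tag{4}$$

The idea: before representing $L$ by equivalence relations, enlarge it by an element $e$ that will connect $p$ and $q$ and nothing below $\gamma$ can see. Then apply Pudlák–Tůma to the larger lattice.

**Step 1: the lattice $K$.** This step splits each $a\not\ge\gamma$ in two. Let
$$K=\{(a,\varepsilon)\in L\times\{0,1\}:\ \gamma\le a\Rightarrow\varepsilon=1\}.$$
It contains $(1,1)$, and also $(0,0)$ because $\gamma\neq0$. It is closed under componentwise meets: if $\gamma\le a\wedge b$, then both second components are $1$. A finite meet-closed set with a top is a lattice, so $K$ is a finite lattice whose meets are componentwise. (For $L=\mathbf 2$, $\gamma=1$, it is the chain $(0,0)<(0,1)<(1,1)$.) Put $\iota(a)=(a,\chi(a))\in K$, where $\chi(a)=1$ if $\gamma\le a$ and $\chi(a)=0$ otherwise. Then $\iota(0)=(0,0)$ and $\iota(1)=(1,1)$, and $\iota$ preserves meets since $\gamma\le a\wedge b$ iff $\gamma\le a$ and $\gamma\le b$. It preserves joins. Clearly $\iota(a\vee b)\ge\iota(a),\iota(b)$.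 Let $(c,\varepsilon)\in K$ be above $\iota(a)$ and $\iota(b)$; then $c\ge a\vee b$, and if $\chi(a\vee b)=1$ then $\gamma\le c$, so $\varepsilon=1$. Hence $(c,\varepsilon)\ge\iota(a\vee b)$.

Let $e=(0,1)\in K$. If $\gamma\le a$, then $e\le\iota(a)$. If $\gamma\not\le a$, then $e\wedge\iota(a)=(0,0)$.

**Step 2: the set $E$.** This step represents $K$ with the extreme relations trivial. By Pudlák–Tůma there is a lattice embedding $\theta\colon K\to\mathrm{Eq}(Y)$ with $Y$ finite. Since $e\neq(0,0)$, we may choose $(x,y)\in\theta(e)\setminus\theta(0)$, where $0$ and $1$ are the bottom and top of $K$. Let $B$ be the $\theta(1)$-block containing $x$ and $y$, and $E=B/\theta(0)$. Every $\theta(k)$ lies between $\theta(0)$ and $\theta(1)$. Restriction to $B$ preserves intersections, and it preserves joins because a path of steps in relations contained in $\theta(1)$ that starts in $B$ stays in $B$. Factoring by $\theta(0)$ is an isomorphism from the equivalences on $B$ containing $\theta(0)$ restricted to $B$ onto $\mathrm{Eq}(E)$. So we get a lattice homomorphism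 $\psi\colon K\to\mathrm{Eq}(E)$ with $\psi(0)$ the identity relation and $\psi(1)$ the full relation. Let $p,q$ be the images of $x,y$. Then $p\ne q$ and $(p,q)\in\psi(e)$.

**Step 3: the distance.** For $a,b\in E$ let $\delta(a,b)$ be the least $\ell\in L$ with $(a,b)\in\psi\iota(\ell)$. It exists, because $\psi\iota$ preserves meets and $\psi\iota(1)$ is full. As $\psi\iota$ is monotone, $\delta(a,b)\le\ell$ iff $(a,b)\in\psi\iota(\ell)$. Since $\psi\iota(0)$ is the identity relation, $\delta(a,b)=0$ iff $a=b$. Symmetry is clear. With $\ell=\delta(a,b)\vee\delta(b,c)$, both $(a,b)$ and $(b,c)$ lie in $\psi\iota(\ell)$, hence so does $(a,c)$; this is the triangle inequality. Since $\psi\iota(\alpha\vee\beta)=\psi\iota(\alpha)\vee\psi\iota(\beta)$ in $\mathrm{Eq}(E)$, (1) holds and $\delta$ is a V-distance.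

**Step 4: $\delta(p,q)=\gamma$.** As $e\le\iota(\gamma)$, we have $(p,q)\in\psi\iota(\gamma)$, so $\delta(p,q)\le\gamma$. If $(p,q)\in\psi\iota(\ell)$ with $\gamma\not\le\ell$, then $(p,q)\in\psi(e)\cap\psi\iota(\ell)=\psi(e\wedge\iota(\ell))=\psi(0)$, which contradicts $p\neq q$.

**Step 5: no point is close to both $p$ and $q$.** We claim that for every $a\in E$, $\delta(a,p)\ge\gamma$ or $\delta(a,q)\ge\gamma$. Suppose $t=\delta(a,p)\not\ge\gamma$ and $t'=\delta(a,q)\not\ge\gamma$, so that $\iota(t)=(t,0)$ and $\iota(t')=(t',0)$. From $(a,p)\in\psi\iota(t)$ and $(p,q)\in\psi(e)$ we get $(a,q)\in\psi(\iota(t)\vee e)=\psi((t,1))$. Together with $(a,q)\in\psi\iota(t')$ this gives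
$$(a,q)\in\psi\big((t,1)\wedge(t',0)\big)=\psi\big((t\wedge t',0)\big)\subseteq\psi(\iota(t)).$$
Both $(a,p)$ and $(a,q)$ are now in $\psi\iota(t)$, so $(p,q)\in\psi\iota(t)\cap\psi(e)=\psi(\iota(t)\wedge e)=\psi(0)$, a contradiction.

**Step 6: the map $G$.** If $\delta(a,q)\ge\gamma$, put $G(a)=p$. Otherwise put $G(a)=q$; then $\delta(a,p)\ge\gamma$ by Step 5. As $\delta(p,q)=\gamma$ and $\delta(q,q)=0\not\ge\gamma$, we have $G(p)=p$ and $G(q)=q$. In the first case $\delta(a,p)\le\delta(a,q)\vee\gamma=\delta(a,q)$, so
$$\delta(a,p)\vee\gamma\le\delta(a,q)\le\delta(a,p)\vee\gamma .$$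
This is (4) for $m=q$; for $m=p$, (4) reads $\delta(a,p)=\delta(a,p)\vee0$. The second case follows by exchanging $p$ and $q$. $\square$

## 7. Attaching gated V-spaces along pairs of points

The next lemma turns a finite $L$-space $M$ into a V-space by attaching, at every pair of points of $M$, a space as in Lemma 1. Distances in $M$ do not change, and every new point has a gate on $M$.

**Lemma 2.** Let $L$ be a finite lattice and $(M,d)$ a finite $L$-space. Let $(E_j,\delta_j,p_j,q_j,G_j)_{j\in J}$ be a finite family, where $(E_j,\delta_j)$ is a finite V-$L$-space, $p_j\ne q_j$ are points of $E_j$, and $G_j\colon E_j\to\{p_j,q_j\}$ fixes $p_j,q_j$ and satisfies (4). Let $x_j\ne y_j$ in $M$ satisfy $d(x_j,y_j)=\delta_j(p_j,q_j)$. Assume that every pair of distinct points of $M$ is $\{x_j,y_j\}$ for some $j$. Let $X=M\sqcup\bigsqcup_j(E_j\setminus\{p_j,q_j\})$, and view $E_j\subseteq X$ by identifying $p_j=x_j$, $q_j=y_j$. Let $G\colon X\to M$ be the identity on $M$ and $G_j$ on $E_j$. Put $h(a)=\delta_j(a,Ga)$ for $a\in E_j$, $h=0$ on $M$, and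
$$P(a,b)=h(a)\vee d(Ga,Gb)\vee h(b),\qquad \rho(a,b)=\begin{cases}\delta_j(a,b)&\text{if }a,b\in E_j\text{ for some }j,\\ P(a,b)&\text{otherwise.}\end{cases}$$
Then $(X,\rho)$ is a well-defined finite V-$L$-space extending $(M,d)$ and all $(E_j,\delta_j)$, and
$$\rho(a,m)=\rho(a,Ga)\vee d(Ga,m)\qquad(a\in X,\ m\in M).\tag{5}$$

**Step 1: $\rho$ is well defined, and (5).** The maps $G$ and $h$ are well defined, because $G_j$ fixes $p_j,q_j$. For $i\ne j$ we have $E_i\cap E_j\subseteq M$. Let $a\in E_j$ and $b\in E_j\cap M=\{x_j,y_j\}$. Since $d$ and $\delta_j$ agree on $\{x_j,y_j\}$, (4) gives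
$$\delta_j(a,b)=\delta_j(a,Ga)\vee\delta_j(Ga,b)=h(a)\vee d(Ga,b)=P(a,b).$$
If $a,b$ lie in $E_i$ and in $E_j$ with $i\ne j$, they are in $M$, so both candidates equal $P(a,b)$. Hence $\rho$ is well defined, and in all cases $\rho(a,m)=P(a,m)=h(a)\vee d(Ga,m)$ for $m\in M$. For $a\in M$ this says that $\rho$ extends $d$; for $m=Ga$ it says $\rho(a,Ga)=h(a)$; and so (5) holds. Clearly $\rho$ is symmetric and $\rho(a,a)=0$.

**Step 2: separation.** Each $\delta_j$ is separated. If $P(a,b)=0$, then $h(a)=0$ gives $a=Ga$, then $d(Ga,Gb)=0$ gives $Ga=Gb$, and $h(b)=0$ gives $Gb=b$.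

**Step 3: triangle inequality.** We compare $\rho$ with $P$. Clearly $P(a,c)\le P(a,b)\vee P(b,c)$. For $a,b\in E_j$ the triangle inequality in $E_j$ gives $\delta_j(a,b)\le h(a)\vee\delta_j(Ga,Gb)\vee h(b)=P(a,b)$; so $\rho\le P$. Moreover, for $a,b\in E_j$, (4) gives $\delta_j(a,b)\vee h(b)\ge\delta_j(a,Gb)=h(a)\vee d(Ga,Gb)$. Hence for all $c\in X$
$$P(a,c)\le h(a)\vee d(Ga,Gb)\vee d(Gb,Gc)\vee h(c)\le\delta_j(a,b)\vee h(b)\vee d(Gb,Gc)\vee h(c)=\delta_j(a,b)\vee P(b,c)\qquad(a,b\in E_j).\tag{6}$$
Now consider $\rho(a,c)\le\rho(a,b)\vee\rho(b,c)$. There are three cases.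

- If both terms on the right equal the corresponding $P$, then $\rho(a,c)\le P(a,c)\le P(a,b)\vee P(b,c)$.
- If $a,b\in E_j$ and $\rho(b,c)=P(b,c)$, then $\rho(a,c)\le P(a,c)$ and (6) applies. The mirror case is symmetric.
- If $a,b\in E_j$ and $b,c\in E_i$: for $i=j$ this is the triangle inequality in $E_j$. For $i\neq j$ we have $b\in M$, so by Step 1 both terms on the right equal the corresponding $P$, and the first case applies.

**Step 4: V.** Let $\rho(a,b)\le\alpha\vee\beta$. If $a,b$ lie in one $E_j$, use that $E_j$ is a V-space. Otherwise $\rho(a,b)=P(a,b)$, so $\rho(a,Ga)$, $\rho(Ga,Gb)$ and $\rho(Gb,b)$ are all $\le\alpha\vee\beta$. Each of these pairs consists of equal points or lies in a single $E_j$; for $(Ga,Gb)$ this is the assumption that every pair of distinct points of $M$ is some $\{x_j,y_j\}$. So each pair is joined by a path with steps $\le\alpha$ or $\le\beta$, and we concatenate the three paths. $\square$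

## 8. The gated system carried by the induction

Let $\mathcal C$ be the set of all $(\vee,0)$-semilattices whose underlying set is a finite subset of $\omega$, and $\mathcal C_n=\{S\in\mathcal C:|S|\le n\}$. The set $\mathcal C$ is closed under subsemilattices. By induction on $n$ we construct on $\mathcal C_n$, extending the data on $\mathcal C_{n-1}$, the following:

- **(A1)** finite V-$S$-spaces $(X_S,\delta_S)$, with $\delta_S$ surjective;
- **(A2)** for each isomorphism $f\colon S\to S'$ a bijection $f_*\colon X_S\to X_{S'}$ with $\delta_{S'}(f_*x,f_*y)=f(\delta_S(x,y))$, $(fg)_*=f_*g_*$ and $\mathrm{id}_*=\mathrm{id}$;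
- **(A3)** for $S\le T$ a map $\iota^T_S\colon X_S\to X_T$ with $\delta_T(\iota^T_Sx,\iota^T_Sy)=\delta_S(x,y)$ (hence injective), $\iota^T_T=\mathrm{id}$, $\iota^T_S\iota^S_R=\iota^T_R$, and $f_*\iota^T_S=\iota^{T'}_{f(S)}(f|_S)_*$ for isomorphisms $f\colon T\to T'$, where $f|_S\colon S\to f(S)$;
- **(A4)** for $S\le T$ a map $g^T_S\colon X_T\to X_S$ with $g^T_T=\mathrm{id}$, $g^T_S\iota^T_S=\mathrm{id}$ and, for $z\in X_T$, $x\in X_S$,
$$\delta_T(z,\iota^T_Sx)=\delta_T(z,\iota^T_Sg^T_Sz)\vee\delta_S(g^T_Sz,x);$$
- **(A5)** for $R,S\le T$: $\ g^T_S\,\iota^T_R=\iota^S_{R\cap S}\,g^R_{R\cap S}$;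
- **(A6)** for isomorphisms $f\colon T\to T'$ and $S\le T$: $\ (f|_S)_*\,g^T_S=g^{T'}_{f(S)}\,f_*$.

By (A4), $g^T_Sz$ is a gate of $z$ on the copy of $X_S$ in $X_T$. (A5) says that the gates respect intersections: a point of $X_R$ has its gate on $X_S$ inside $X_{R\cap S}$, and it is the gate computed within $X_R$. In the star over $T=\{0<s<1\}$, with $R=\{0,s\}$ and $S=\{0,1\}$, it says that the gate of $x(s)$ on $\{*,x(1)\}$ is $*$, the only point of $X_{\{0\}}$. (A6) is equivariance.

Some instances are automatic. (A4) and (A6) hold trivially for $S=T$. (A5) holds trivially when $R=T$ (both sides are $g^T_S$) or $S=T$ (both sides are $\iota^T_R$).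

**Base: $n\le2$.** If $|S|=1$, let $X_S=\{0\}$. If $T=\{0_T,t\}$ with $t\ne0_T$, let $X_T=\{0,1\}$ with $\delta_T(0,1)=t$. All $f_*$ are identity maps, the $\iota$ are inclusions, the gate $X_T\to X_{\{0_T\}}$ is the constant map $0$, and $g^T_T=\mathrm{id}$. V holds because $t\le\alpha\vee\beta$ forces $\alpha=t$ or $\beta=t$. Surjectivity, (A2), (A3) and (A6) are clear. For $S=\{0_T\}$, (A4) reads $\delta_T(z,0)=\delta_T(z,0)\vee0$. The only nontrivial instance of (A5) is $R=S=\{0_T\}$, where both sides are the identity of $\{0\}$.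

## 9. From the proper subsemilattices to $X_T$

Let $n\ge3$, suppose the data are given on $\mathcal C_{n-1}$, and let $T\in\mathcal C$ with $|T|=n$. Below, $R,R',S,Q$ denote proper subsemilattices of $T$.

**(i) The glued set $M_T$.** This step glues the $X_S$, $S<T$, so that $X_R$ and $X_S$ meet exactly in $X_{R\cap S}$. On $\bigsqcup_{S<T}X_S$ put $(S,x)\sim(R,y)$ iff there is $z\in X_{S\cap R}$ with $x=\iota^S_{S\cap R}z$ and $y=\iota^R_{S\cap R}z$. This is clearly reflexive and symmetric. Transitivity is where (A5) first enters. Let $(S,x)\sim(R,y)\sim(Q,w)$ via $z\in X_{S\cap R}$ and $z'\in X_{R\cap Q}$, so $y=\iota^R_{S\cap R}z=\iota^R_{R\cap Q}z'$. Put $v=g^{R\cap Q}_{S\cap R\cap Q}(z')$. By (A4) and (A5) in $R$,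
$$z=g^R_{S\cap R}(y)=g^R_{S\cap R}\,\iota^R_{R\cap Q}(z')=\iota^{S\cap R}_{S\cap R\cap Q}(v).$$
Then
$$\iota^R_{R\cap Q}z'=y=\iota^R_{S\cap R}z=\iota^R_{S\cap R\cap Q}v=\iota^R_{R\cap Q}\,\iota^{R\cap Q}_{S\cap R\cap Q}v,$$
so $z'=\iota^{R\cap Q}_{S\cap R\cap Q}v$ by injectivity. Hence $x=\iota^S_{S\cap R}z=\iota^S_{S\cap R\cap Q}v$ and $w=\iota^Q_{R\cap Q}z'=\iota^Q_{S\cap R\cap Q}v$, and $\iota^{S\cap Q}_{S\cap R\cap Q}v$ witnesses $(S,x)\sim(Q,w)$.

Let $M_T$ be the quotient set. Each $X_S$ injects into $M_T$: if $(S,x)\sim(S,x')$ via $z\in X_S$, then $x=z=x'$. These injections are compatible with the $\iota$'s, since $(S,\iota^S_Rx)\sim(R,x)$ for $R\le S$. We treat them as inclusions. Then $X_R\cap X_S=X_{R\cap S}$ by the definition of $\sim$. If $u,v\in X_R\cap X_{R'}$, their distances in $X_R$, $X_{R\cap R'}$ and $X_{R'}$ agree, since the $\iota$'s preserve distances; write $\delta(u,v)\in T$ for the common value.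

**(ii) Gates on $M_T$.** This step extends the gates to maps $g_S$ on all of $M_T$. For $S<T$ and $m\in X_R$ put $g_S(m)=g^R_{R\cap S}(m)\in X_{R\cap S}$. It is well defined: if $m\in X_R\cap X_{R'}=X_{R\cap R'}$, then (A5) in $R$ gives $g^R_{R\cap S}(m)=g^{R\cap R'}_{R\cap R'\cap S}(m)$, and (A5) in $R'$ gives the same for $g^{R'}_{R'\cap S}(m)$. Also $g_S$ is the identity on $X_S$ (take $R=S$), $g_S(X_R)\subseteq X_{R\cap S}$, and by (A4) in $R$
$$\delta(m,w)=\delta(m,g_Sm)\vee\delta(g_Sm,w)\qquad(m\in X_R,\ w\in X_{R\cap S}).\tag{7}$$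

**(iii) The distance on $M_T$.** This step defines $d(x,y)$ as the value of the best route through the common part, and gates guarantee that a best route exists. Let $x\in X_R$ and $y\in X_S$. For $w\in X_{R\cap S}$, (7) and the triangle inequality in $X_S$ give
$$\delta(x,w)\vee\delta(w,y)=\delta(x,g_Sx)\vee\delta(g_Sx,w)\vee\delta(w,y)\ \ge\ \delta(x,g_Sx)\vee\delta(g_Sx,y).$$
So the set $\{\delta(x,w)\vee\delta(w,y):w\in X_{R\cap S}\}$ has a least element $d(x,y)$, attained at $w=g_Sx$ and, symmetrically, at $w=g_Ry$. No meets in $T$ were taken.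

*Independence of $R$ and $S$.* The expression $\delta(x,g_Sx)\vee\delta(g_Sx,y)$ does not depend on the choice of $R$ with $x\in X_R$, and $\delta(x,g_Ry)\vee\delta(g_Ry,y)$ does not depend on the choice of $S$ with $y\in X_S$. Hence the value for $(R,S)$ equals that for $(R',S)$, which equals that for $(R',S')$. So $d$ is well defined, and it is symmetric. It extends $\delta$: take $R=S$, where $g_Sx=x$. If $d(x,y)=0$, then $x=g_Sx=y$ by separation in $X_R$ and in $X_S$.

*Triangle inequality.* Let $x\in X_R$, $y\in X_S$, $z\in X_Q$. Put $u=g_Sx\in X_{R\cap S}$, $v=g_Sz\in X_{Q\cap S}$ and $k=g_Qu\in X_{R\cap S\cap Q}$. By (7), applied to $u\in X_S$, $v\in X_{S\cap Q}$ and the gate map $g_Q$, we have $\delta(u,v)=\delta(u,k)\vee\delta(k,v)$. Therefore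
$$\begin{aligned}d(x,y)\vee d(y,z)&=\delta(x,u)\vee\delta(u,y)\vee\delta(y,v)\vee\delta(v,z)\\&\ge\delta(x,u)\vee\delta(u,v)\vee\delta(v,z)=\delta(x,u)\vee\delta(u,k)\vee\delta(k,v)\vee\delta(v,z)\\&\ge\delta(x,k)\vee\delta(k,z)\ge d(x,z).\end{aligned}$$
The first inequality is the triangle inequality in $X_S$, the second uses those in $X_R$ (for $x,u,k$) and $X_Q$ (for $k,v,z$), and the last uses $k\in X_{R\cap Q}$.

So $(M_T,d)$ is a finite $T$-space, and by the definition of $d$, as $d$ extends $\delta$,
$$d(m,x)=d(m,g_Sm)\vee d(g_Sm,x)\qquad(m\in M_T,\ x\in X_S,\ S<T).\tag{8}$$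

**(iv) Isomorphisms on $M_T$.** This step shows that the gluing is equivariant. For an isomorphism $f\colon T\to T'$ define $f_*\colon M_T\to M_{T'}$ by $f_*(m)=(f|_S)_*(m)$ for $m\in X_S$. If $z\in X_{S\cap R}$ witnesses $(S,x)\sim(R,y)$, then by (A3) the point $(f|_{S\cap R})_*z$ witnesses $(f(S),(f|_S)_*x)\sim(f(R),(f|_R)_*y)$; here $f(S\cap R)=f(S)\cap f(R)$. So $f_*$ is well defined. By (A2), $f\mapsto f_*$ is functorial, so each $f_*$ is a bijection, and $\delta(f_*u,f_*v)=f(\delta(u,v))$ for $u,v$ in a common $X_S$. For $m\in X_R$, (A6) in $R$ gives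
$$f_*g_S(m)=(f|_{R\cap S})_*\,g^R_{R\cap S}(m)=g^{f(R)}_{f(R)\cap f(S)}\,(f|_R)_*(m)=g_{f(S)}f_*(m).$$
Applying $f$ to $d(m,m')=\delta(m,g_Sm)\vee\delta(g_Sm,m')$ for $m'\in X_S$ we obtain $f(d(m,m'))=\delta(f_*m,g_{f(S)}f_*m)\vee\delta(g_{f(S)}f_*m,f_*m')=d(f_*m,f_*m')$.

**(v) The space $X_T$.** This step restores V by Lemma 2, with a symmetric index set. For each isomorphism type $\tau$ of $n$-element $(\vee,0)$-semilattices fix a representative $T_\tau\in\mathcal C$, and for each $\gamma\in T_\tau\setminus\{0\}$ fix $(E_{\tau,\gamma},p,q,G)$ as in Lemma 1 for $L=T_\tau$. For $T\in\mathcal C$ of type $\tau$ let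
$$J_T=\{(\varepsilon,x,y):\varepsilon\colon T_\tau\to T\text{ an isomorphism},\ x\ne y\text{ in }M_T\},$$
a finite set. For $j=(\varepsilon,x,y)$ let $E_j$ be a copy of $E_{\tau,\gamma}$ with $\gamma=\varepsilon^{-1}(d(x,y))\neq0$, endowed with the $T$-valued distance $\varepsilon\circ\delta_{E_{\tau,\gamma}}$. As $\varepsilon$ is an isomorphism, this is a separated V-distance satisfying (4), and the distance of its points $p,q$ is $\varepsilon(\gamma)=d(x,y)$. Put $x_j=x$, $y_j=y$. Every pair of distinct points of $M_T$ occurs. So Lemma 2 yields a finite V-$T$-space $(X_T,\delta_T)$ containing $(M_T,d)$, and a map $G\colon X_T\to M_T$ satisfying (5). For $S<T$ let $\iota^T_S$ be the inclusion $X_S\subseteq M_T\subseteq X_T$ and $g^T_S=g_S\circ G$; let $\iota^T_T=g^T_T=\mathrm{id}$.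

For an isomorphism $f\colon T\to T'$, the map $(\varepsilon,x,y)\mapsto(f\varepsilon,f_*x,f_*y)$ is a bijection $J_T\to J_{T'}$. Extend $f_*\colon M_T\to M_{T'}$ to $X_T\to X_{T'}$ by sending the copy $E_{(\varepsilon,x,y)}$ identically onto the copy $E_{(f\varepsilon,f_*x,f_*y)}$. Both are copies of the same $E_{\tau,\gamma}$, since $(f\varepsilon)^{-1}(d(f_*x,f_*y))=\varepsilon^{-1}f^{-1}f(d(x,y))=\varepsilon^{-1}(d(x,y))$. The two prescriptions agree on the points $p=x$ and $q=y$, which go to $p=f_*x$ and $q=f_*y$. The extended $f_*$ has these properties.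

- It is functorial in $f$, because this holds on $M_T$ and for the index maps. So it is a bijection with inverse $(f^{-1})_*$.
- It commutes with $G$, because on each copy $G$ is the map $G$ of $E_{\tau,\gamma}$, and on $M_T$ it is the identity.
- It satisfies $\delta_{T'}(f_*a,f_*b)=f(\delta_T(a,b))$. If $a,b$ are in one copy, this holds because the distances are $\varepsilon\circ\delta_{E_{\tau,\gamma}}$ and $f\varepsilon\circ\delta_{E_{\tau,\gamma}}$. If $a,b$ are in no common copy, neither are $f_*a,f_*b$, since $(f^{-1})_*$ maps copies to copies; then both distances are given by $P$, and we use $h(f_*a)=f(h(a))$, $Gf_*=f_*G$ and $d(f_*m,f_*m')=f(d(m,m'))$.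

**(vi) Verification.** It remains to check (A1)–(A6) for $T$.

- **(A1)** V and separation come from Lemma 2. Surjectivity: $0=\delta_T(x,x)$. If $t\in T\setminus\{0\}$, then $\{0,t\}<T$ because $n\ge3$, so $t$ is a value of $\delta_{\{0,t\}}$, hence of $\delta_T$.
- **(A2)** was shown in (v).
- **(A3)** The $\iota^T_S$ are inclusions, $\delta_T$ extends $d$ and $d$ extends $\delta$; they compose correctly by (i). For $S<T$ the relation $f_*\iota^T_S=\iota^{T'}_{f(S)}(f|_S)_*$ is the definition of $f_*$ on $X_S\subseteq M_T$; for $S=T$ it is trivial.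
- **(A4)** Let $S<T$. Then $g^T_S\iota^T_S=\mathrm{id}$, since $G$ is the identity on $M_T$ and $g_S$ is the identity on $X_S$. By (5) and (8), for $z\in X_T$ and $x\in X_S$,
$$\delta_T(z,x)=\delta_T(z,Gz)\vee d(Gz,x)=\delta_T(z,Gz)\vee d(Gz,g_SGz)\vee d(g_SGz,x),$$
and (5) with $m=g_SGz$ gives $\delta_T(z,g_SGz)=\delta_T(z,Gz)\vee d(Gz,g_SGz)$. Together, $\delta_T(z,x)=\delta_T(z,g^T_Sz)\vee\delta_S(g^T_Sz,x)$.
- **(A5)** If $R,S<T$ and $x\in X_R$, then $Gx=x$ and $g^T_S(x)=g_S(x)=g^R_{R\cap S}(x)$.
- **(A6)** For $S<T$: $f_*g_SG=g_{f(S)}f_*G=g_{f(S)}Gf_*$, by (iv) and (v).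

This completes the induction. $\square$

**The space over $A$, by hand.** Let $A\in\mathcal C$ be its own representative. For a chain, the two-point space $\{p,q\}$ with $\delta(p,q)=\gamma$ satisfies Lemma 1, because every distance in a chain is a V-distance. With this choice nothing is added for three-element chains, and for these $X_T=M_T$ is the star of Section 3: with $R=\{0,s\}$ and $S=\{0,1\}$ we have $R\cap S=\{0\}$, so $d(x(s),x(1))=s\vee1$. The proper subsemilattices of $A$ are $\{0\}$, the three $\{0,s\}$, and the chains $\{0,\alpha,1\}$, $\{0,\alpha',1\}$. Hence $M_A$ is the four-point star over $A$, which violated V. For $\gamma=\alpha$ and $\gamma=\alpha'$ a two-point space again satisfies Lemma 1, as atoms of $A$ are join-prime. For $\gamma=1$ take the four-point space of Section 5. The pairs of $M_A$ at distance $1$ are all but $\{*,x(\alpha)\}$ and $\{*,x(\alpha')\}$: four pairs, eight ordered pairs. There are two isomorphisms $\varepsilon$, so $16$ copies are attached, each adding two points, and $X_A$ has $4+32=36$ points. Half of the paths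 have steps $\alpha,\alpha',\alpha$, the others $\alpha',\alpha,\alpha'$.

## 10. From $\mathcal C$ to all finite semilattices: end of the proof of Theorem A

**Step 1: embeddings in $\mathcal C$.** We compose isomorphisms with inclusions. For an embedding $f\colon S\to T$ in $\mathcal C$ let $f^\circ\colon S\to f(S)$ be the induced isomorphism and put $f_*=\iota^T_{f(S)}\circ f^\circ_*$. Then $\delta_T(f_*x,f_*y)=\delta_{f(S)}(f^\circ_*x,f^\circ_*y)=f(\delta_S(x,y))$ and $\mathrm{id}_*=\mathrm{id}$. If $g\colon T\to U$ is another embedding, (A3) for the isomorphism $g^\circ\colon T\to g(T)$ gives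
$$g_*f_*=\iota^U_{g(T)}\,g^\circ_*\,\iota^T_{f(S)}\,f^\circ_*=\iota^U_{g(T)}\,\iota^{g(T)}_{gf(S)}\,(g|_{f(S)})_*\,f^\circ_*=\iota^U_{gf(S)}\,(gf)^\circ_*=(gf)_* .$$
So we have a functor as required on $\mathcal C$ with embeddings.

**Step 2: arbitrary $S$.** This step avoids choosing an isomorphism of $S$ with a member of $\mathcal C$ by using all of them. For a finite $(\vee,0)$-semilattice $S$ with $n$ elements let $I(S)$ be the finite nonempty set of pairs $(R,\varepsilon)$, where $R\in\mathcal C$ has underlying set $\{0,\dots,n-1\}$ and $\varepsilon\colon R\to S$ is an isomorphism. Let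
$$X_S=\Big\{(x_{R,\varepsilon})\in\prod_{(R,\varepsilon)\in I(S)}X_R:\ x_{R',\varepsilon'}=(\varepsilon'^{-1}\varepsilon)_*\,x_{R,\varepsilon}\ \text{for all }(R,\varepsilon),(R',\varepsilon')\in I(S)\Big\},$$
$$\delta_S(x,y)=\varepsilon\big(\delta_R(x_{R,\varepsilon},y_{R,\varepsilon})\big).$$
(For $S\in\mathcal C$ this replaces the earlier $X_S$ by a canonically isomorphic one.) By functoriality on $\mathcal C$, one coordinate may be prescribed and determines the others consistently, so each projection $X_S\to X_R$ is a bijection. By (A2), $\varepsilon'\big(\delta_{R'}(x_{R',\varepsilon'},y_{R',\varepsilon'})\big)=\varepsilon'\varepsilon'^{-1}\varepsilon\big(\delta_R(x_{R,\varepsilon},y_{R,\varepsilon})\big)$, so $\delta_S$ does not depend on $(R,\varepsilon)$. Hence $X_S$ is finite, and $\delta_S$ is a separated surjective V-distance, transported from $\delta_R$.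

**Step 3: arbitrary embeddings.** For an embedding $f\colon S\to T$ and $(Q,\eta)\in I(T)$ let $(f_*x)_{Q,\eta}=(\eta^{-1}f\varepsilon)_*(x_{R,\varepsilon})$, where $\eta^{-1}f\varepsilon\colon R\to Q$ is an embedding in $\mathcal C$. Functoriality on $\mathcal C$ gives everything we need. The value is independent of $(R,\varepsilon)$, since $(\eta^{-1}f\varepsilon')_*(\varepsilon'^{-1}\varepsilon)_*=(\eta^{-1}f\varepsilon)_*$. The family lies in $X_T$, since $(\eta'^{-1}\eta)_*(\eta^{-1}f\varepsilon)_*=(\eta'^{-1}f\varepsilon)_*$. For $g\colon T\to U$ and $(W,\zeta)\in I(U)$ we have $(\zeta^{-1}g\eta)_*(\eta^{-1}f\varepsilon)_*=(\zeta^{-1}gf\varepsilon)_*$, so $g_*f_*=(gf)_*$; and $\mathrm{id}_*=\mathrm{id}$ by the definition of $X_S$. Finally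
$$\delta_T(f_*x,f_*y)=\eta\,\eta^{-1}f\varepsilon\big(\delta_R(x_{R,\varepsilon},y_{R,\varepsilon})\big)=f(\delta_S(x,y)).$$
Put $\Gamma(S)=(X_S,\delta_S,S)$ and $\Gamma(f)=(f_*,f)$. Then $\Gamma$ is a functor and $\Pi\circ\Gamma$ is the inclusion functor. This proves Theorem A. $\blacksquare$

## 11. Directed unions: proof of Theorem B

**Step 1: the spaces.** A finitely generated $(\vee,0)$-semilattice is finite, since its elements are the joins of subsets of a finite generating set. So every $(\vee,0)$-semilattice $S$ is the directed union of its finite subsemilattices $F$. The maps $X_F\to X_{F'}$ given by $\Gamma(F\subseteq F')$ preserve distances, hence are injective by separation. Let $X_S$ be the direct limit of the $X_F$ along these maps; it is the directed union of the images of the $X_F$, on which the distances agree. This defines $\delta_S$, and the distance axioms and separation hold because any three points lie in one $X_F$.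

**Step 2: the maps.** Let $f\colon S\to T$ be an embedding. For each finite $F\le S$ the isomorphism $F\to f(F)$ induced by $f$ gives a map $X_F\to X_{f(F)}$. These maps commute with the inclusions $F\subseteq F'$ and $f(F)\subseteq f(F')$ because $\Gamma$ is a functor. So they induce $f_*\colon X_S\to X_T$, functorially in $f$ and with $\delta_T(f_*x,f_*y)=f(\delta_S(x,y))$.

**Step 3: the properties.** If $\delta_S(x,y)\le\alpha\vee\beta$, choose a finite $F$ containing $\alpha,\beta$ with $x,y\in X_F$; the required path exists in $X_F$. Every $s\in S$ is a value of $\delta_{\{0,s\}}$, so $\delta_S$ is surjective. If $S$ is finite, $F=S$ is the largest index, so $X_S$ is unchanged up to a canonical bijection. This bijection is natural: for an embedding $f\colon S\to T$ of finite semilattices, the new $f_*$ is $X_S\to X_{f(S)}$ followed by $X_{f(S)}\to X_T$, which is the map of $\Gamma(f)$. The functor sends $S$ to $(X_S,\delta_S,S)$ and $f$ to $(f_*,f)$, so it commutes with the forgetful functors. $\square$
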